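\title{Fusion products of integrable highest weight modules can depend on the evaluation points}

\begin{abstract}
The fusion product of cyclic modules over a Lie algebra $\mathfrak g$ is the graded $\mathfrak g\otimes\mathbb C[u]$-module associated with the degree filtration on a tensor product of evaluation modules at distinct points. A conjecture in a paper of B.~Feigin and E.~Feigin asserts that, for integrable modules over an affine Kac--Moody algebra, it does not depend on the points. We show that this is false. For $\mathfrak g$ of type $D_4^{(1)}$ we give four integrable irreducible highest weight modules whose fusion product determines the four points up to a map $z\mapsto az+b$. Counterexamples exist for every number $n\ge 4$ of factors, and in types $B_r^{(1)}$ $(r\ge3)$, $D_r^{(1)}$ $(r\ge 4)$, $E_6^{(1)}$, $E_7^{(1)}$, $E_8^{(1)}$. The proof exhibits a relation of degree $5$ whose coefficients are differences of the points, and explicit linear functionals showing that its three terms satisfy no other relation.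
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Fusion products}
Let $\mathfrak g$ be a complex Lie algebra and $\mathfrak g[u]=\mathfrak g\otimes\mathbb C[u]$ its current algebra. For $x\in\mathfrak g$ and a polynomial $p$ we write $x[p]=x\otimes p(u)$; thus $[x[p],x'[q]]=[x,x'][pq]$, and $x[1]=x\otimes 1$ is identified with $x$. The enveloping algebra $U(\mathfrak g[u])$ is graded by the \emph{$u$-degree}, $\deg x[u^m]=m$, and a subscript $m$ denotes the component of $u$-degree $m$.

Let $V_1,\dots,V_n$ be $\mathfrak g$-modules with cyclic vectors $v_1,\dots,v_n$, and let $Z=(z_1,\dots,z_n)$ be pairwise distinct complex numbers. The evaluation module $V_i(z_i)$ is the space $V_i$ on which $x[p]$ acts as $p(z_i)x$. On $M=V_1(z_1)\otimes\dots\otimes V_n(z_n)$ the element $x[p]$ acts as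
\[
\sum_i p(z_i)\,x^{(i)},
\]
where the superscript $(i)$ means action on the $i$-th factor. Put $v=v_1\otimes\dots\otimes v_n$, $F_{-1}=0$, and
\[
F_l=\sum_{m\le l}U(\mathfrak g[u])_m\,v=\operatorname{span}\{x_1[u^{i_1}]\cdots x_p[u^{i_p}]\,v:\ x_1,\dots,x_p\in\mathfrak g,\ i_1+\dots+i_p\le l\}.
\]
Since the points are distinct, each $x^{(i)}$ equals $x[p]$ for a Lagrange interpolation polynomial $p$, so $v$ is cyclic and $M=\bigcup_l F_l$. The filtration records the smallest $u$-degree needed to reach a vector from $v$. As $x[u^m]F_l\subset F_{l+m}$, the space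
\[
V_1(z_1)*\cdots*V_n(z_n)=\bigoplus_{l\ge0}F_l/F_{l-1}
\]
is a graded $\mathfrak g[u]$-module, the \emph{fusion product}. It is generated by the class $\bar v\in F_0$ of $v$. If $T\in U(\mathfrak g[u])_l$, then $T\bar v$ is the class of $Tv$ in $F_l/F_{l-1}$, so
\begin{equation}\label{eq:kill}
T\bar v=0\iff Tv\in F_{l-1}.
\end{equation}
For example, let $\mathfrak g=\mathfrak{sl}_2$ and $V_1=V_2=\mathbb C^2$ with highest weight vectors $v_1,v_2$. Then $F_0$ is the symmetric square, and $f[u]v=z_1fv_1\otimes v_2+z_2v_1\otimes fv_2$ is not symmetric. The fusion product has dimension $3$ in degree $0$ and dimension $1$ in degree $1$.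

\subsection{The conjecture}
The module $M$ sees the points directly, but passing to the associated graded erases the obvious traces. The polynomial $\prod_i(u-z_i)$ vanishes on $Z$, so on $M$ the operator $x[u^n]$ equals $x[p]$ with $\deg p<n$, and on the fusion product $x[u^n]$ acts by zero. This is typical: a relation in $M$ found by interpolation leaves only its part of top degree, and the leading coefficient of a monic polynomial does not involve its roots. Moreover, the fusion product is unchanged under $Z\mapsto aZ+b$ (Lemma~\ref{lem:affine}). Any two $n$-tuples of distinct points with $n\le2$ are related by such a map, so the fusion product of one or two arbitrary cyclic modules over an arbitrary Lie algebra is independent of $Z$. Independence is also known for $\mathfrak g=\mathfrak{sl}_2$ and any number of finite-dimensional irreducible modules, each with its highest weight vector as cyclic vector. One is led to expect independence for modules with good presentations.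

Let now $\mathfrak g=\mathfrak g_0\otimes\mathbb C[t,t^{-1}]\oplus\mathbb CK\oplus\mathbb Cd$ be the affine Kac--Moody algebra of a finite-dimensional simple Lie algebra $\mathfrak g_0$, with central element $K$ and degree element $d$. The following conjecture is posed in \cite{FF}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $V_1,\dots,V_n$ be integrable irreducible highest weight modules over an affine Kac--Moody algebra $\mathfrak g$, with their highest weight vectors as cyclic vectors. Then the fusion product $V_1(z_1)*\cdots*V_n(z_n)$ does not depend on $Z$ as a $\mathfrak g[u]$-module.}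
\medskip

\subsection{Results}
Let $\mathfrak g$ be of type $D_4^{(1)}$, that is, $\mathfrak g_0=\mathfrak{so}_8$. Its Dynkin diagram has a central node $c$ joined by single bonds to four leaves $1,2,3,4$; we take $4$ as the affine node. Let $\Lambda_i$ be the fundamental weights and $V(\lambda)$ the irreducible module of highest weight $\lambda$. Put
\begin{equation}\label{eq:modules}
V_0=V(\Lambda_c),\qquad V_1=V(\Lambda_2+\Lambda_3),\qquad V_2=V(\Lambda_1+\Lambda_3),\qquad V_3=V(\Lambda_1+\Lambda_2),
\end{equation}
with highest weight vectors $v_0,\dots,v_3$ and distinct points $Z=(z_0,z_1,z_2,z_3)$. Let $f_i$ be the negative Chevalley generators. The elements $f_1,f_2,f_3$ commute, and for $A\subset\{1,2,3\}$ we set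
\[
x_A=\Big(\prod_{j\in A}\operatorname{ad}f_j\Big)(f_c),
\]
so that $x_\emptyset=f_c$; we write $x_j$, $x_{kl}$, $x_{123}$ for $x_{\{j\}}$, $x_{\{k,l\}}$, $x_{\{1,2,3\}}$. Throughout the paper, \emph{when $j,k,l$ occur together, $\{j,k,l\}=\{1,2,3\}$}. Define three elements of $u$-degree $5$:
\[
X_j=x_j[u^2]\,x_{kl}[u^3],\qquad j=1,2,3 .
\]

\begin{theorem}\label{thm:relation}
Let $\kappa\in\mathbb C^3$. In $V_0(z_0)*V_1(z_1)*V_2(z_2)*V_3(z_3)$,
\[
\sum_{j=1}^3\kappa_jX_j\,\bar v=0\iff \kappa\in\mathbb C\,(z_0-z_1,\ z_0-z_2,\ z_0-z_3).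
\]
\end{theorem}

\begin{theorem}\label{thm:iso}
The fusion products of the modules \eqref{eq:modules} for $Z$ and $Z'$ are isomorphic as $\mathfrak g[u]$-modules if and only if there are $a\ne0$ and $b$ with $z_i'=az_i+b$ for all $i$. In particular, the conjecture is false. It also fails for every $n\ge4$ with all modules of positive level: for any integers $k_4,\dots,k_{n-1}\ge1$, the fusion product of $V_0,\dots,V_3,V(k_4\Lambda_4),\dots,V(k_{n-1}\Lambda_4)$ depends on the points.
\end{theorem}

For instance, $Z=(0,1,2,3)$ and $Z'=(0,1,2,4)$ give non-isomorphic modules. The dependence on $Z$ is as strong as Lemma~\ref{lem:affine} allows: the quadruples $(0,1,\sigma,\tau)$ with $\sigma,\tau\notin\{0,1\}$, $\sigma\neq\tau$, give a two-parameter family of pairwise non-isomorphic modules.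

The proof sees only the nodes $c,1,2,3$, and only weights that differ from the highest one by at most $2\alpha_c+\alpha_1+\alpha_2+\alpha_3$. This gives a more general statement. The \emph{label} of a weight $\lambda$ at the node $i$ is $\langle\lambda,\alpha_i^\vee\rangle$.

\begin{theorem}\label{thm:general}
Let $\mathfrak g$ be a Kac--Moody algebra with symmetrizable Cartan matrix, having a node $c$ and three pairwise non-adjacent nodes $1,2,3$ with $\langle\alpha_c^\vee,\alpha_j\rangle=-1$ for $j=1,2,3$. Let $V_0,\dots,V_3$ be integrable irreducible highest weight modules whose highest weights have the labels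
\[
\begin{array}{c|cccc}
 & c & 1 & 2 & 3\\ \hline
V_0 & 1 & 0 & 0 & 0\\
V_1 & 0 & 0 & \ge1 & \ge1\\
V_2 & 0 & \ge1 & 0 & \ge1\\
V_3 & 0 & \ge1 & \ge1 & 0
\end{array}
\]
and arbitrary labels at the other nodes. Then the equivalence of Theorem~\ref{thm:relation} and the first assertion of Theorem~\ref{thm:iso} hold for $V_0(z_0)*\cdots*V_3(z_3)$.
\end{theorem}

\begin{corollary}\label{cor:types}
\begin{enumerate}
\item[(a)] The conjecture fails for every $n\ge4$ in each of the types $B_r^{(1)}$ $(r\ge3)$, $D_r^{(1)}$ $(r\ge4)$, $E_6^{(1)}$, $E_7^{(1)}$, $E_8^{(1)}$.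
\item[(b)] Theorem~\ref{thm:general} applies to the finite types $D_r$ $(r\ge4)$, $E_6$, $E_7$, $E_8$. For $\mathfrak{so}_8$, with fundamental weights $\varpi_c$ at the central node and $\varpi_1,\varpi_2,\varpi_3$ at the leaves, the fusion product of $V(\varpi_c)$, $V(\varpi_2+\varpi_3)$, $V(\varpi_1+\varpi_3)$, $V(\varpi_1+\varpi_2)$ depends on $Z$ as an $\mathfrak{so}_8[u]$-module.
\end{enumerate}
\end{corollary}

We do not decide the case $n=3$, nor the types $A_r^{(1)}$, $C_r^{(1)}$, $F_4^{(1)}$, $G_2^{(1)}$ (in particular $\widehat{\mathfrak{sl}}_2$). We also do not claim that the graded character depends on $Z$. What is proved to depend on $Z$ is the $\mathfrak g[u]$-module, which is the object of the conjecture.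

Section~\ref{sec:general} reduces the problem to the annihilator of $\bar v$, and Section~\ref{sec:examples} shows on small examples how the points can enter this annihilator. Sections~\ref{sec:weights}--\ref{sec:functional} prove the equivalence of Theorem~\ref{thm:relation} directly under the hypotheses of Theorem~\ref{thm:general}, which the modules \eqref{eq:modules} satisfy. Section~\ref{sec:conclusion} draws the consequences.

\section{Affine changes and annihilators}\label{sec:general}

\begin{lemma}\label{lem:affine}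
For any Lie algebra and any cyclic modules, the fusion products for $Z$ and for $aZ+b$ $(a\neq0)$ are isomorphic as graded $\mathfrak g[u]$-modules, by an isomorphism that sends $\bar v$ to $\bar v$.
\end{lemma}

\begin{proof}
Let $\rho_Z$ be the action of $\mathfrak g[u]$ on $V_1\otimes\dots\otimes V_n$ defined by $Z$. Then $\rho_{Z+b}(x[u^m])=\rho_Z(x[(u+b)^m])$ differs from $\rho_Z(x[u^m])$ by terms of $u$-degree less than $m$. Hence $F_l(Z+b)\subset F_l(Z)$, equality holds by symmetry, and the two actions on $\bigoplus F_l/F_{l-1}$ coincide. Next, $\rho_{aZ}(x[u^m])=a^m\rho_Z(x[u^m])$, so the spaces $F_l$ for $Z$ and $aZ$ are the same, and multiplication by $a^l$ on $F_l/F_{l-1}$ intertwines the action for $Z$ with the action for $aZ$.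
\end{proof}

We recall what we need about a Kac--Moody algebra $\mathfrak g=\mathfrak n_-\oplus\mathfrak h\oplus\mathfrak n_+$ with Cartan matrix $a_{ij}=\langle\alpha_i^\vee,\alpha_j\rangle$. The simple roots $\alpha_i$ are linearly independent in $\mathfrak h^*$; in the affine case $\mathfrak h=\mathfrak h_0\oplus\mathbb CK\oplus\mathbb Cd$, and the independence requires $d$. The algebra $\mathfrak n_-$ is generated by the $f_i$, of weight $-\alpha_i$. Let $Q_+=\sum_i\mathbb Z_{\ge0}\alpha_i$, and write $\gamma\le\gamma'$ if $\gamma'-\gamma\in Q_+$. The weights of $V(\lambda)$ lie in $\lambda-Q_+$, its $\lambda$-weight space is spanned by the highest weight vector, and $V(\lambda)$ is integrable exactly when all labels of $\lambda$ are nonnegative integers. The matrix is \emph{symmetrizable} if it is the product of an invertible diagonal and a symmetric matrix; this holds in finite and affine types. For symmetrizable matrices we use two theorems.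
\begin{itemize}
\item[(S)] (Gabber--Kac.) $\mathfrak n_-$ is the quotient of the free Lie algebra on the $f_i$ by the ideal generated by the Serre elements $(\operatorname{ad}f_i)^{1-a_{ij}}f_j$, $i\ne j$.
\item[(A)] (\cite[Cor.~10.4]{Kac}.) If $V(\lambda)$ is integrable with labels $m_i$, the annihilator in $U(\mathfrak n_-)$ of its highest weight vector is $\sum_iU(\mathfrak n_-)f_i^{m_i+1}$.
\end{itemize}
By the Poincar\'e--Birkhoff--Witt (PBW) theorem, the ordered monomials in an ordered basis of a Lie algebra $L$ form a basis of $U(L)$. Two consequences are used. If $L$ is the vector space direct sum of subalgebras $L_1,\dots,L_r$, then $U(L)=U(L_1)\cdots U(L_r)$. If $\mathfrak p\subset L$ is a subalgebra, the ordered monomials in an ordered basis of a complement of $\mathfrak p$ give a basis of $U(L)/U(L)\mathfrak p$. We always take bases homogeneous for the weight and the $u$-degree.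

For a tensor product $W$ of highest weight modules, or an $\mathfrak h$-stable subspace of it, $W_{-\gamma}$ denotes the weight space of weight $\lambda-\gamma$, where $\lambda$ is the sum of the highest weights.

\begin{lemma}\label{lem:ann}
Let the $V_i$ be highest weight modules over a Kac--Moody algebra, with highest weight vectors $v_i$.
\begin{enumerate}
\item[(a)] $F_l=\sum_{m\le l}U(\mathfrak n_-[u])_m\,v$, and $(F_l)_{-\gamma}$ is obtained from the elements of $U(\mathfrak n_-[u])$ of weight $-\gamma$.
\item[(b)] If the fusion products for $Z$ and $Z'$ are isomorphic as $\mathfrak g[u]$-modules, then $\bar v_Z$ and $\bar v_{Z'}$ have the same annihilator in $U(\mathfrak g[u])$.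
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By PBW, $U(\mathfrak g[u])=U(\mathfrak n_-[u])\,U(\mathfrak h[u])\,U(\mathfrak n_+[u])$ compatibly with the $u$-degree, while $\mathfrak n_+[u]v=0$ and $\mathfrak h[u]v\subset\mathbb Cv$.

(b) Each $F_l$ is stable under $\mathfrak h=\mathfrak h\otimes1$, so the $\lambda$-weight space of the fusion product is the sum of the quotients $(F_l)_0/(F_{l-1})_0$. Since the simple roots are independent, $M_0=\mathbb Cv\subset F_0$, and this sum is $\mathbb C\bar v$. An isomorphism preserves weight spaces, so it maps $\bar v_Z$ to a nonzero multiple of $\bar v_{Z'}$.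
\end{proof}

\section{How the points enter a relation}\label{sec:examples}

By Lemma~\ref{lem:ann}(b) we must find an element of $U(\mathfrak g[u])$ that kills $\bar v_Z$ but not $\bar v_{Z'}$. The lowest weight spaces offer nothing.

\begin{example}\label{ex:simple}
Let the $V_s$ be integrable irreducible, fix a node $i$, and let $I$ be the set of factors with positive label at $i$. Then $M_{-\alpha_i}$ has the basis $f_i^{(s)}v$, $s\in I$, and $(F_l)_{-\alpha_i}$ is spanned by the vectors $f_i[u^m]v=\sum_{s\in I}z_s^mf_i^{(s)}v$ with $m\le l$. By the Vandermonde determinant, $f_i[u^m]\bar v\neq0$ exactly for $m<|I|$. The points do not appear.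
\end{example}

The mechanism we use is the following. Take a relation with several terms that holds in one factor $V_0$. Lift each term to $M$ by attaching to each Lie algebra element $x$ a monic polynomial that vanishes at the points other than $z_0$, except at those $z_i$ with $xv_i=0$, where no vanishing is needed. If different terms are excused from different points, their polynomials can have the same degree but different values at $z_0$, and these values survive in the part of top degree. The smallest instance is abelian.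

\begin{example}\label{ex:abelian}
Let $\mathfrak a=\mathbb Ca_1\oplus\mathbb Ca_2$ be abelian, and let $V_i=\mathbb Cv_i\oplus\mathbb Cw_i$ $(i=0,1,2)$ with $\mathfrak aw_i=0$ and
\[
a_1v_0=w_0,\ \ a_2v_0=-w_0;\qquad a_1v_1=0,\ \ a_2v_1=w_1;\qquad a_1v_2=w_2,\ \ a_2v_2=0 .
\]
The relation to be lifted is $(a_1+a_2)v_0=0$. Since $a_1v_1=0$ and $a_2v_2=0$,
\[
a_1[u-z_2]v=(z_0-z_2)\,a_1^{(0)}v,\qquad a_2[u-z_1]v=(z_0-z_1)\,a_2^{(0)}v .
\]
Hence $(z_0-z_1)a_1[u-z_2]v+(z_0-z_2)a_2[u-z_1]v=0$, and the part of degree $1$ gives
\[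
(z_0-z_1)\,a_1[u]\bar v+(z_0-z_2)\,a_2[u]\bar v=0 .
\]
This says nothing yet: both terms might vanish. To exclude this we use a functional. Grade $M$ by the number of $w$'s, and let $e_i$ be obtained from $v$ by replacing $v_i$ with $w_i$. The part of $F_0$ with one $w$ is spanned by $a_1v=e_0+e_2$ and $a_2v=e_1-e_0$, so it is the kernel of the functional $\psi$ with $\psi(e_0)=\psi(e_1)=1$, $\psi(e_2)=-1$. Now $\psi(a_1[u]v)=z_0-z_2$ and $\psi(a_2[u]v)=z_1-z_0$. Therefore $(\kappa_1a_1[u]+\kappa_2a_2[u])\bar v=0$ if and only if $\kappa\in\mathbb C(z_0-z_1,z_0-z_2)$. An isomorphism of fusion products $W_Z\to W_{Z'}$ maps $\mathfrak a[u]W_Z$ onto $\mathfrak a[u]W_{Z'}$, and these are the parts with at least one $w$. So it sends $\bar v_Z$ to $c\,\bar v_{Z'}$, $c\ne0$, plus such terms, and comparing components with one $w$ shows that the ratio $(z_0-z_1):(z_0-z_2)$ is an invariant of the module.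
\end{example}

In a highest weight module the relations are homogeneous in the weight, and the root spaces that we shall meet are one-dimensional, so a relation linear in root vectors has a single term. We need a quadratic relation with several terms of the same weight, and $f_c^2v_0=0$ produces one when it is multiplied by the $f_j$. With two leaves the values at $z_0$ cancel.

\begin{example}\label{ex:two}
Let $\mathfrak g=\mathfrak{sl}_4$ with middle node $c$ and end nodes $1,2$, and let $V_0=V(\varpi_c)$, $V_1=V(\varpi_2)$, $V_2=V(\varpi_1)$. Since $f_1v_0=f_2v_0=0$ and $2\alpha_c+\alpha_1+\alpha_2$ is not a root, $0=f_1f_2f_c^2v_0=2(x_\emptyset x_{12}+x_1x_2)v_0$. We have $x_\emptyset v_j=x_jv_j=0$ for $j=1,2$. With $Q=(u-z_1)(u-z_2)$,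
\[
x_\emptyset[1]\,x_{12}[Q]\,v=Q(z_0)(x_\emptyset x_{12})^{(0)}v,\qquad x_1[u-z_2]\,x_2[u-z_1]\,v=Q(z_0)(x_1x_2)^{(0)}v .
\]
Both terms have degree $2$ and the same value $Q(z_0)$, and the resulting relation $(x_\emptyset[1]x_{12}[u^2]+x_1[u]x_2[u])\bar v=0$ has constant coefficients.
\end{example}

With three leaves there are three terms $x_jx_{kl}$, and the $j$-th one is excused from the point $z_j$ only, exactly as in Example~\ref{ex:abelian}. The modules of Theorem~\ref{thm:general} are chosen to make this happen.

\section{Weights up to $\beta$}\label{sec:weights}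

\emph{From now on $\mathfrak g$ and $V_0,\dots,V_3$ satisfy the hypotheses of Theorem~\ref{thm:general}.} Put $\alpha_A=\sum_{j\in A}\alpha_j$ for $A\subset\{1,2,3\}$, and
\[
\beta=2\alpha_c+\alpha_1+\alpha_2+\alpha_3 .
\]
The elements $X_j$ have weight $-\beta$, so by Lemma~\ref{lem:ann}(a) only root vectors of weight $-\gamma$ with $\gamma\le\beta$ take part in the proof. In these weights $\mathfrak n_-$ looks like the negative part of $\mathfrak{so}_8$.

\begin{lemma}\label{lem:roots}
The space $\bigoplus_{0<\gamma\le\beta}\mathfrak g_{-\gamma}$ has a basis consisting of $f_1,f_2,f_3$, the eight elements $x_A$, and a vector $y\in\mathfrak g_{-\beta}$. All of them lie in the subalgebra generated by $f_c,f_1,f_2,f_3$. Moreover: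
\begin{enumerate}
\item[(a)] $[f_j,f_k]=0$, and $[f_j,x_A]=x_{A\cup\{j\}}$ for $j\notin A$;
\item[(b)] for disjoint $A,A'$, we have $[x_A,x_{A'}]=0$ unless $A\cup A'=\{1,2,3\}$, and then $[x_A,x_{A'}]\in\mathbb Cy$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let first $\mathfrak g$ be of finite type $D_4$, with $(\alpha_i,\alpha_i)=2$. Its roots are the vectors of squared length $2$ in the root lattice, twelve of them are positive, and root spaces are one-dimensional. The twelve vectors $\alpha_j$, $\alpha_c+\alpha_A$, $\beta$ have squared lengths $2$, $2+2|A|-2|A|$, and $8+6-12$, so they are the positive roots. We have $x_A\neq0$ by induction on $|A|$: for $j\notin A$ the vector $x_A$ has eigenvalue $1$ for $\alpha_j^\vee$, and in a finite-dimensional $\mathfrak{sl}_2$-module $f$ is injective on vectors of positive eigenvalue. Part (a) holds by definition, and (b) holds because $2\alpha_c+\alpha_A+\alpha_{A'}$ is a root only if it equals $\beta$.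

In general, write $\mathfrak n_-=\mathfrak f/J$ as in (S). For $\gamma\le\beta$, the space $\mathfrak f_{-\gamma}$ lies in the free Lie algebra on $f_c,f_1,f_2,f_3$, and $J_{-\gamma}$ is spanned by iterated brackets of these four generators with Serre elements of weight $-\gamma'$, $\gamma'\le\beta$. Such Serre elements involve only the nodes $c,1,2,3$. They are $[f_j,f_k]$, since $a_{jk}=0$, and $(\operatorname{ad}f_c)^2f_j$, since $a_{cj}=-1$. The element $(\operatorname{ad}f_j)^{m}f_c$ with $m=1-a_{jc}\ge2$ has $\gamma'=m\alpha_j+\alpha_c\not\le\beta$. The list is the same as for $D_4$, so the quotients $\mathfrak f_{-\gamma}/J_{-\gamma}$, $\gamma\le\beta$, and the brackets of total weight in this range are those of $D_4$.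
\end{proof}

By (A) and the table of labels,
\begin{equation}\label{eq:hw}
f_1v_0=f_2v_0=f_3v_0=f_c^2v_0=0,\qquad f_cv_j=f_jv_j=0,\qquad x_\emptyset v_j=x_jv_j=0\quad(j=1,2,3);
\end{equation}
the last equality holds because $x_j=[f_j,f_c]$. These relations suffice to produce the relation among the $X_j\bar v$. To show that there is no other, we must know that $V_1,V_2,V_3$ satisfy no further relations in the relevant weights.

\begin{lemma}\label{lem:basisV}
Let $i\in\{1,2,3\}$ and $\gamma\le\beta$. Then $(V_i)_{-\gamma}$ has a basis consisting of the ordered monomials of weight $-\gamma$, applied to $v_i$, in the list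
\[
y,\ x_1,\ x_2,\ x_3,\ x_{12},\ x_{13},\ x_{23},\ x_{123},\ f_1,\ f_2,\ f_3
\]
with $x_i$ and $f_i$ removed.
\end{lemma}

\begin{proof}
Let $m_a$ be the labels of $V_i$. The ideal $U(\mathfrak n_-)f_a^{m_a+1}$ in (A) has a component of weight $-\gamma$ only if $(m_a+1)\alpha_a\le\beta$. This excludes the nodes $a\notin\{c,1,2,3\}$, and it excludes $a\in\{1,2,3\}\setminus\{i\}$ because $m_a\ge1$. Hence $(V_i)_{-\gamma}$ is the weight $-\gamma$ part of $U(\mathfrak n_-)/(U(\mathfrak n_-)f_c+U(\mathfrak n_-)f_i)$. A left ideal is closed under commutators, so the denominator equals $U(\mathfrak n_-)\mathfrak p_i$, where $\mathfrak p_i$ is the subalgebra generated by $f_c$ and $f_i$. By Lemma~\ref{lem:roots}, in weights $-\gamma'$ with $\gamma'\le\beta$ the algebra $\mathfrak p_i$ has the basis $f_c,f_i,x_i$. Choose a homogeneous basis of a complement of $\mathfrak p_i$ whose members in these weights are the listed elements, and apply PBW.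
\end{proof}

Let $N=V_1\otimes V_2\otimes V_3$ and $v_N=v_1\otimes v_2\otimes v_3$.

\begin{lemma}\label{lem:basisN}
The space $N_{-\beta}$ has a basis consisting of the vectors
\begin{enumerate}
\item[(I)] $y^{(i)}v_N$, \ $i=1,2,3$;
\item[(II)] $x_j^{(i)}x_{kl}^{(i')}v_N$, \ $j\in\{1,2,3\}$, $i\neq j$, $i'\in\{1,2,3\}$;
\item[(III)] $x_j^{(i)}x_k^{(i')}f_l^{(j)}v_N$, \ $(j,k)$ an ordered pair with $j\ne k$, $i\ne j$, $i'\neq k$.
\end{enumerate}
The space $N_{-\beta+\alpha_l}$ has the basis $x_j^{(i)}x_k^{(i')}v_N$ with $j<k$, $i\ne j$, $i'\ne k$. The space $N_{-\beta+2\alpha_c}$ has the basis $n_s=f_1^{(s_1)}f_2^{(s_2)}f_3^{(s_3)}v_N$, where $s$ runs over the eight maps $\{1,2,3\}\to\{1,2,3\}$ with $s_l\ne l$ for all $l$.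
\end{lemma}

\begin{proof}
A basis is formed by the tensor products of the monomials of Lemma~\ref{lem:basisV} of the required total weight. In weight $-\beta$, the coefficient $2$ of $\alpha_c$ comes either from $y$ or from two elements $x_A,x_{A'}$. These have $A,A'$ nonempty, and disjoint because each $\alpha_j$ has coefficient $1$; the remaining $\alpha_l$ come from $f_l$. The sizes of $A,A'$ are $1,2$ or $1,1$. The first case gives (II). The second gives $x_j^{(i)}x_k^{(i')}f_l^{(s)}v_N$ with $s\ne l$; as $x_j$ and $x_k$ commute, we may name the indices so that $s=j$, and this naming is unique. In weight $-\beta+\alpha_l$ the sets $A,A'$ must be $\{j\},\{k\}$. In weight $-\beta+2\alpha_c$ only $f_1,f_2,f_3$ occur, once each.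
\end{proof}

\section{The relation}\label{sec:relation}

Put $P(u)=(u-z_1)(u-z_2)(u-z_3)$ and $P_j(u)=P(u)/(u-z_j)=(u-z_k)(u-z_l)$.

\begin{proposition}\label{prop:relation}
$\sum_{j}(z_0-z_j)X_jv\in F_4$.
\end{proposition}

\begin{proof}
\emph{The relation in $V_0$.} Since $f_jv_0=0$, the Leibniz rule gives
\[
0=f_1f_2f_3f_c^2v_0=(\operatorname{ad}f_1\operatorname{ad}f_2\operatorname{ad}f_3)(f_c^2)\,v_0=\sum_{A\sqcup A'=\{1,2,3\}}x_Ax_{A'}v_0,
\]
a sum over eight ordered pairs. Grouping $(A,A')$ with $(A',A)$, we obtain
\begin{equation}\label{eq:V0}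
\Big(x_\emptyset x_{123}+\sum_jx_jx_{kl}\Big)v_0=y_0v_0,\qquad y_0=-\tfrac12\Big([x_{123},x_\emptyset]+\sum_j[x_{kl},x_j]\Big)\in\mathfrak g_{-\beta}.
\end{equation}

\emph{Lifting the terms.} As $P$ vanishes at $z_1,z_2,z_3$, we have $x[P]v=P(z_0)x^{(0)}v$ for all $x\in\mathfrak g$. The operator $x_j[P_j]$ equals $P_j(z_0)x_j^{(0)}+P_j(z_j)x_j^{(j)}$, and $x_j^{(j)}$ kills $x_{kl}^{(0)}v$ because $x_jv_j=0$. Using $(z_0-z_j)P_j(z_0)=P(z_0)$,
\[
(z_0-z_j)\,x_j[P_j]\,x_{kl}[P]\,v=P(z_0)^2\,(x_jx_{kl})^{(0)}v .
\]
Since $x_\emptyset v_i=0$ for $i=1,2,3$, the element $x_\emptyset$ needs no polynomial: $x_\emptyset[1]x_{123}[P]v=P(z_0)(x_\emptyset x_{123})^{(0)}v$. Multiplying \eqref{eq:V0} by $P(z_0)^2$,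
\[
\sum_j(z_0-z_j)\,x_j[P_j]\,x_{kl}[P]\,v+P(z_0)\,x_\emptyset[1]\,x_{123}[P]\,v-P(z_0)\,y_0[P]\,v=0 .
\]
The last two terms lie in $F_3$, and $x_j[P_j]x_{kl}[P]-X_j$ has $u$-degree at most $4$.
\end{proof}

\section{No other relation}\label{sec:functional}

\begin{proposition}\label{prop:only}
If $\sum_j\kappa_jX_jv\in F_4$, then $\kappa\in\mathbb C\,(z_0-z_1,z_0-z_2,z_0-z_3)$.
\end{proposition}

As in Example~\ref{ex:abelian}, we construct functionals that vanish on $F_4$ and detect the vectors $X_jv$; now a two-dimensional family of them is needed. By Lemma~\ref{lem:affine} and \eqref{eq:kill}, the statement is unchanged by a translation of $Z$. So \emph{in this section $z_0=0$}, and $z_1,z_2,z_3$ are distinct and nonzero.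

\subsection{Reduction to three factors}
The space $(F_4)_{-\beta}$ is spanned by many monomials acting on four factors. Two devices cut it down. We look only for functionals on $M=V_0\otimes N$ that vanish on all of $\mathfrak n_-M$; this disposes of every monomial that begins with a factor of $u$-degree $0$, and such a functional is determined by its restriction to $v_0\otimes N$. The remaining monomials lie in $U(\mathfrak n_-\otimes u\mathbb C[u])$, and they do not act on $V_0$ because $z_0=0$. Let $\mathfrak g[u]$ act on $N$ by evaluation at $z_1,z_2,z_3$, and put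
\[
G=\sum_{m\le4}U(\mathfrak n_-\otimes u\mathbb C[u])_m\,v_N .
\]

\begin{proposition}\label{prop:phi}
Let $\omega\in\mathbb C^3$ satisfy $z_1\omega_1+z_2\omega_2+z_3\omega_3=0$. There is a linear functional $\varphi$ on $N_{-\beta}$ such that
\begin{enumerate}
\item[(a)] $\varphi$ vanishes on $f_lN_{-\beta+\alpha_l}$ for $l=1,2,3$;
\item[(b)] $\varphi$ vanishes on $f_c^2N_{-\beta+2\alpha_c}$;
\item[(c)] $\varphi$ vanishes on $G_{-\beta}$;
\item[(d)] $\varphi(X_jv_N)=\omega_j$ for $j=1,2,3$.
\end{enumerate}
\end{proposition}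

\begin{proof}[Proof of Proposition~\ref{prop:only} from Proposition~\ref{prop:phi}]
Extend $\varphi$ by zero to the other weight spaces of $N$. Let $S$ be the antipode of $U(\mathfrak n_-)$, the anti-automorphism with $S(x)=-x$ for $x\in\mathfrak n_-$. Define $\psi$ on $M$ by
\[
\psi(Xv_0\otimes n)=\varphi(S(X)n),\qquad X\in U(\mathfrak n_-),\ n\in N .
\]

\emph{$\psi$ is well defined.} Let $Xv_0=0$. By (A), $X=\sum_iY_if_i^{r_i}$ with $r_c=2$, $r_1=r_2=r_3=1$, and $r_i\ge1$ for the other nodes. Then $S(X)n=\sum_i(-1)^{r_i}f_i^{r_i}S(Y_i)n\in\sum_if_i^{r_i}N$. The weight $-\beta$ component of $f_i^{r_i}N$ is $f_i^{r_i}N_{-\beta+r_i\alpha_i}$. It is killed by $\varphi$ for $i\in\{c,1,2,3\}$ by (a) and (b), and it is zero for the other nodes, since then $r_i\alpha_i\not\le\beta$.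

\emph{$\psi$ vanishes on $\mathfrak n_-M$.} For $f\in\mathfrak n_-$ we have $S(fX)=-S(X)f$, so $\psi(fXv_0\otimes n+Xv_0\otimes fn)=\varphi(-S(X)fn+S(X)fn)=0$.

\emph{$\psi$ vanishes on $F_4$.} By PBW, $U(\mathfrak n_-[u])=U(\mathfrak n_-)\,U(\mathfrak n_-\otimes u\mathbb C[u])$ compatibly with the $u$-degree, and $U(\mathfrak n_-)=\mathbb C\oplus\mathfrak n_-U(\mathfrak n_-)$. With Lemma~\ref{lem:ann}(a) this gives $F_4\subset\mathfrak n_-M+\sum_{m\le4}U(\mathfrak n_-\otimes u\mathbb C[u])_mv$. Since $z_0=0$, the last sum is $v_0\otimes G$, and $\psi(v_0\otimes G)=\varphi(G)=0$ by (c).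

Finally, $\psi(X_jv)=\psi(v_0\otimes X_jv_N)=\omega_j$ by (d). If $\sum\kappa_jX_jv\in F_4$, then $\sum\kappa_j\omega_j=0$ for every $\omega$ with $\sum z_j\omega_j=0$. Hence $\kappa\in\mathbb C(z_1,z_2,z_3)=\mathbb C(z_0-z_1,z_0-z_2,z_0-z_3)$.
\end{proof}

It remains to prove Proposition~\ref{prop:phi}. We define $\varphi$ on the basis of Lemma~\ref{lem:basisN}, letting the conditions dictate its values. Conditions (a), (c), (d) will be met for every $\omega\in\mathbb C^3$, with three parameters left free; condition (b) fixes them and imposes $\sum z_j\omega_j=0$.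

\subsection{Two tools}
If $t_1,\dots,t_r$ are distinct, $Q=\prod(u-t_i)$ and $\deg g\le r-1$, then Lagrange interpolation $g=\sum_ig(t_i)\,Q(u)/\big((u-t_i)Q'(t_i)\big)$ shows that $\sum_ig(t_i)/Q'(t_i)$ is the coefficient of $u^{r-1}$ in $g$. For $Q=P_j$ and $Q=P$ these are the Euler identities
\begin{equation}\label{eq:euler}
\sum_{i\ne j}\frac{z_i^m}{P_j'(z_i)}=\begin{cases}0,&m=0,\\1,&m=1,\end{cases}\qquad\qquad
\sum_{i=1}^3\frac{z_i^m}{P'(z_i)}=\begin{cases}0,&m=0,1,\\1,&m=2.\end{cases}
\end{equation}
We also use $P_j'(z_k)=z_k-z_l$ and $P'(z_i)=P_j'(z_i)(z_i-z_j)$ for $i\neq j$.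

\begin{lemma}\label{lem:G}
$G_{-\beta}$ is spanned by the vectors
\[
y[u^p]v_N,\qquad x_j[u^p]\,x_{kl}[u^q]\,v_N,\qquad f_l[u^r]\,x_j[u^p]\,x_k[u^q]\,v_N
\]
with all exponents at least $1$ and total degree at most $4$.
\end{lemma}

\begin{proof}
Apply PBW to $\mathfrak n_-\otimes u\mathbb C[u]$, ordering the elements $b[u^p]$, with $b$ in the basis of Lemma~\ref{lem:roots}, as follows: first the $f_l[u^p]$, then $y[u^p]$, then the $x_A[u^p]$ with $A\neq\emptyset$ by increasing $|A|$, and last the $x_\emptyset[u^p]$. A monomial that contains $x_\emptyset[u^p]$ kills $v_N$ by \eqref{eq:hw}. The monomials of weight $-\beta$ without it are enumerated as in the proof of Lemma~\ref{lem:basisN}.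
\end{proof}

\subsection{Values on the vectors (I) and (II)}
The vectors $y[u^p]v_N=\sum_iz_i^py^{(i)}v_N$, $p=1,2,3$, span the same space as the vectors (I), because the $z_i$ are distinct and nonzero. So (c) forces us to set
\begin{equation}\label{eq:I}
\varphi(y^{(i)}v_N)=0 .
\end{equation}
By Lemma~\ref{lem:roots}(b), the order of $x_j^{(i)}$ and $x_{kl}^{(i')}$ is then irrelevant under $\varphi$. Expand
\[
x_j[u^p]\,x_{kl}[u^q]\,v_N=\sum_{i,i'}z_i^pz_{i'}^q\,x_j^{(i)}x_{kl}^{(i')}v_N .
\]
A term with $i=j$ is zero if $i'\neq j$, and equals a multiple of $[x_j,x_{kl}]^{(j)}v_N\in\mathbb Cy^{(j)}v_N$ if $i'=j$, since $x_jv_j=0$; it is killed by $\varphi$. For fixed $j$ there remain six unknown values of $\varphi$ on (II). The exponents $(p,q)\in\{1,2\}\times\{1,2,3\}$ give six equations, with right side $\omega_j$ for $(2,3)$ by (d) and $0$ otherwise by (c), and their matrix is a tensor product of two invertible matrices $(z_i^p)$. The solution is read off from \eqref{eq:euler}; we set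
\begin{equation}\label{eq:II}
\varphi\big(x_j^{(i)}x_{kl}^{(i')}v_N\big)=\xi_j(i,i'):=\frac{\omega_j}{z_iz_{i'}P_j'(z_i)P'(z_{i'})}\qquad(i\ne j).
\end{equation}
Indeed, for all $p,q\ge1$,
\[
\varphi\big(x_j[u^p]x_{kl}[u^q]v_N\big)=\omega_j\Big(\sum_{i\ne j}\frac{z_i^{p-1}}{P_j'(z_i)}\Big)\Big(\sum_{i'}\frac{z_{i'}^{q-1}}{P'(z_{i'})}\Big).
\]
If $p+q\le4$, then either $p=1$ and the first sum vanishes, or $q\le2$ and the second vanishes. For $(p,q)=(2,3)$ both sums equal $1$. This proves (d), and (c) for the first two kinds of vectors in Lemma~\ref{lem:G}.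

\subsection{Values on the vectors (III)}
Fix $j\neq k$, $i\ne j$, $i'\ne k$ and $r\ge0$. Moving $f_l[u^r]=\sum_sz_s^rf_l^{(s)}$ to the right with Lemma~\ref{lem:roots}(a), and using $f_lv_l=0$, we get
\begin{equation}\label{eq:move}
f_l[u^r]\,x_j^{(i)}x_k^{(i')}v_N=\Big(z_i^r\,x_{jl}^{(i)}x_k^{(i')}+z_{i'}^r\,x_j^{(i)}x_{kl}^{(i')}+z_j^r\,x_j^{(i)}x_k^{(i')}f_l^{(j)}+z_k^r\,x_j^{(i)}x_k^{(i')}f_l^{(k)}\Big)v_N .
\end{equation}
Put $D=z_iz_{i'}P_j'(z_i)P_k'(z_{i'})$; it is unchanged under $(j,i)\leftrightarrow(k,i')$. By \eqref{eq:I} and \eqref{eq:II},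
\[
\varphi\big(x_{jl}^{(i)}x_k^{(i')}v_N\big)=\xi_k(i',i)=\frac{\omega_k}{D\,(z_i-z_j)},\qquad
\varphi\big(x_j^{(i)}x_{kl}^{(i')}v_N\big)=\xi_j(i,i')=\frac{\omega_j}{D\,(z_{i'}-z_k)} .
\]
Condition (a) is the vanishing of $\varphi$ on \eqref{eq:move} for $r=0$. It prescribes only the sum of the values of $\varphi$ on the last two vectors. We let each of them cancel one of the two known terms, up to a correction $\pm\theta/D$, and we take $\theta$ independent of $i,i'$. So choose numbers $\theta_{jk}=-\theta_{kj}$ and set, on the basis vectors (III),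
\begin{equation}\label{eq:III}
\varphi\big(x_j^{(i)}x_k^{(i')}f_l^{(j)}v_N\big)=\frac1D\Big(\theta_{jk}-\frac{\omega_k}{z_i-z_j}\Big).
\end{equation}
Applied to the ordered pair $(k,j)$, this reads
\[
\varphi\big(x_j^{(i)}x_k^{(i')}f_l^{(k)}v_N\big)=\frac1D\Big(-\theta_{jk}-\frac{\omega_j}{z_{i'}-z_k}\Big).
\]
Now $\varphi$ is defined on $N_{-\beta}$, and \eqref{eq:move} gives
\begin{equation}\label{eq:B}
\varphi\big(f_l[u^r]x_j^{(i)}x_k^{(i')}v_N\big)=\frac{B_r(z_i,z_{i'})}{D},\qquad
B_r(\sigma,\tau)=\omega_k\frac{\sigma^r-z_j^r}{\sigma-z_j}+\omega_j\frac{\tau^r-z_k^r}{\tau-z_k}+\theta_{jk}(z_j^r-z_k^r).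
\end{equation}
The poles have canceled: $B_0=0$, and for $r\ge1$ the function $B_r$ is a polynomial in $\sigma,\tau$ of total degree at most $r-1$.

Since $B_0=0$ and the vectors $x_j^{(i)}x_k^{(i')}v_N$ span $N_{-\beta+\alpha_l}$, condition (a) holds. For the third kind of vectors in Lemma~\ref{lem:G}, note that $x_j$ and $x_k$ commute and $x_jv_j=x_kv_k=0$, so $x_j[u^p]x_k[u^q]v_N=\sum_{i\neq j,\,i'\ne k}z_i^pz_{i'}^qx_j^{(i)}x_k^{(i')}v_N$. By \eqref{eq:B},
\[
\varphi\big(f_l[u^r]x_j[u^p]x_k[u^q]v_N\big)=\sum_{i\ne j}\sum_{i'\ne k}\frac{z_i^{p-1}z_{i'}^{q-1}B_r(z_i,z_{i'})}{P_j'(z_i)\,P_k'(z_{i'})} .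
\]
The numerator is a polynomial in $z_i,z_{i'}$ of total degree at most $p+q+r-3\le1$, hence a combination of $1$, $z_i$, $z_{i'}$. For each of these monomials the double sum is a product of two sums, one of which is $\sum_{i\neq j}1/P_j'(z_i)=0$ or $\sum_{i'\ne k}1/P_k'(z_{i'})=0$. This completes (c). We have proved:

\begin{lemma}\label{lem:acd}
For every $\omega\in\mathbb C^3$ and all $\theta_{jk}=-\theta_{kj}$, the functional defined by \eqref{eq:I}, \eqref{eq:II}, \eqref{eq:III} satisfies (a), (c), (d).
\end{lemma}

\subsection{The condition for $f_c^2$}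
Condition (b) consists of the eight equations $\varphi(f_c^2n_s)=0$. We first expand $f_c^2n_s$ in the basis.

\begin{lemma}\label{lem:fc2}
For each $s$ as in Lemma~\ref{lem:basisN},
\[
\tfrac12f_c^2\,n_s=\sum_{\{A,A'\}}x_A^{(s(A))}x_{A'}^{(s(A'))}\prod_{l\notin A\cup A'}f_l^{(s_l)}\;v_N,
\]
where the sum is over unordered pairs of disjoint nonempty sets $A,A'\subset\{1,2,3\}$ on each of which $s$ is constant, with values $s(A),s(A')$.
\end{lemma}

\begin{proof}
For $L\subset\{1,2,3\}$ put $f_L=\prod_{l\in L}f_l$. Moving the $f_l$ to the right one at a time gives $f_Lf_c=\sum_{A\subset L}x_Af_{L\setminus A}$. Since $f_cv_i=0$, we get $f_cf_Lv_i=-\sum_{\emptyset\ne A\subset L}x_Af_{L\setminus A}v_i$. Summing over the three factors, for any $L$,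
\[
f_c\prod_{l\in L}f_l^{(s_l)}v_N=-\sum_{A}x_A^{(s(A))}\prod_{l\in L\setminus A}f_l^{(s_l)}v_N,
\]
over nonempty $A\subset L$ on which $s$ is constant. As $s$ has no fixed point, it is not constant on $\{1,2,3\}$; so $|A|\le2$, and $f_c=x_\emptyset$ commutes with $x_A$ by Lemma~\ref{lem:roots}(b). Applying the formula with $L=\{1,2,3\}$ and then with $L=\{1,2,3\}\setminus A$ expresses $f_c^2n_s$ as the sum over ordered pairs $(A,A')$. The operators $x_A^{(s(A))}$ and $x_{A'}^{(s(A'))}$ could fail to commute only if $s(A)=s(A')$ and $A\cup A'=\{1,2,3\}$, which would make $s$ constant. So each unordered pair contributes twice the same vector.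
\end{proof}

Write $z_{ab}=z_a-z_b$ and $\Sigma=z_1\omega_1+z_2\omega_2+z_3\omega_3$. Since $z_{kj}\theta_{jk}$ is symmetric in $j,k$, we can write uniquely
\[
\theta_{jk}=\frac{\omega_j+\omega_k+\varepsilon_l}{z_{kj}},\qquad\varepsilon_1,\varepsilon_2,\varepsilon_3\in\mathbb C .
\]
For $i=k$ the bracket in \eqref{eq:III} then equals $(\omega_j+\varepsilon_l)/z_{kj}$. A map $s$ without fixed points is either a $3$-cycle (two maps), or it takes the same value at two indices; that value must be the third index $l$, and naming $j=s_l$ we have $s_j=s_k=l$, $s_l=j$ (six maps, one for each ordering $(j,k,l)$).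

\emph{The maps $s_j=s_k=l$, $s_l=j$.} The sets on which $s$ is constant are $\{j\},\{k\},\{l\},\{j,k\}$, so Lemma~\ref{lem:fc2} gives four terms. We evaluate the first three by \eqref{eq:III} for the ordered pairs $(j,k)$, $(l,j)$, $(l,k)$, and the fourth by \eqref{eq:II}:
\[
\begin{aligned}
T_1&=\varphi\big(x_j^{(l)}x_k^{(l)}f_l^{(j)}v_N\big)=\frac{1}{z_l^2\,z_{lk}z_{lj}}\Big(\frac{\omega_j+\omega_k+\varepsilon_l}{z_{kj}}-\frac{\omega_k}{z_{lj}}\Big),\\
T_2&=\varphi\big(x_l^{(j)}x_j^{(l)}f_k^{(l)}v_N\big)=\frac1{z_jz_l\,z_{jk}z_{lk}}\cdot\frac{\omega_l+\varepsilon_k}{z_{jl}},\\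
T_3&=\varphi\big(x_l^{(j)}x_k^{(l)}f_j^{(l)}v_N\big)=\frac1{z_jz_l\,z_{jk}z_{lj}}\Big(\frac{\omega_l+\omega_k+\varepsilon_j}{z_{kl}}-\frac{\omega_k}{z_{jl}}\Big),\\
T_4&=\varphi\big(x_l^{(j)}x_{jk}^{(l)}v_N\big)=\xi_l(j,l)=\frac{\omega_l}{z_jz_l\,z_{jk}z_{lj}z_{lk}} .
\end{aligned}
\]
Multiply by $E=z_jz_l^2\,z_{lk}z_{lj}z_{jk}\neq0$:
\[
\begin{aligned}
ET_1&=-z_j(\omega_j+\omega_k+\varepsilon_l)-\omega_k\frac{z_jz_{jk}}{z_{lj}}, &\qquad ET_2&=-z_l(\omega_l+\varepsilon_k),\\
ET_3&=-z_l(\omega_l+\omega_k+\varepsilon_j)+\omega_k\frac{z_lz_{lk}}{z_{lj}}, &\qquad ET_4&=z_l\omega_l .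
\end{aligned}
\]
Since $z_lz_{lk}-z_jz_{jk}=z_l^2-z_j^2-z_k(z_l-z_j)=z_{lj}(z_l+z_j-z_k)$, the coefficient of $\omega_k$ in the sum is $-z_j-z_l+(z_l+z_j-z_k)=-z_k$. The coefficients of $\omega_j$ and $\omega_l$ are $-z_j$ and $-z_l$. Hence
\begin{equation}\label{eq:six}
E\,(T_1+T_2+T_3+T_4)=-\Sigma-z_j\varepsilon_l-z_l(\varepsilon_j+\varepsilon_k).
\end{equation}
If the right side vanishes for $(j,k,l)$ and for $(k,j,l)$, then $z_{jk}\varepsilon_l=0$. So the six equations hold if and only if $\varepsilon=0$ and $\Sigma=0$. We set $\varepsilon=0$, that is, $\theta_{jk}=(\omega_j+\omega_k)/(z_k-z_j)$, and $\Sigma=0$ is the hypothesis of Proposition~\ref{prop:phi}.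

\emph{The $3$-cycles.} Here $s$ is constant only on singletons, so there are three terms, one for each choice of the index left out. For $j\in\{1,2,3\}$ put $k=s_j$ and $l=s_k$, so that $s_l=j$. The term that leaves out $l$ is evaluated by \eqref{eq:III} with $i=k$, $i'=l$, $D=z_kz_l\,z_{kl}z_{lj}$:
\[
\varphi\big(x_j^{(k)}x_k^{(l)}f_l^{(j)}v_N\big)=\frac{\omega_j}{z_{kj}\;z_kz_l\,z_{kl}z_{lj}}=-\frac{z_j\omega_j}{z_1z_2z_3\;z_{jk}z_{kl}z_{lj}} .
\]
The product $z_{jk}z_{kl}z_{lj}=\prod_a(z_a-z_{s_a})$ depends only on $s$. Summing over $j$ gives a multiple of $\Sigma$, which is zero.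

So (b) holds, and with Lemma~\ref{lem:acd} this proves Proposition~\ref{prop:phi}, hence Proposition~\ref{prop:only}. \qed

\section{Proofs of the theorems}\label{sec:conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
By \eqref{eq:kill}, $\sum\kappa_jX_j\bar v=0$ if and only if $\sum\kappa_jX_jv\in F_4$, so the equivalence follows from Propositions~\ref{prop:relation} and~\ref{prop:only}. Suppose that the fusion products for $Z$ and $Z'$ are isomorphic. By Lemma~\ref{lem:ann}(b) and the equivalence, the lines spanned by $(z_0-z_j)_j$ and $(z_0'-z_j')_j$ coincide, so $z_0'-z_j'=a(z_0-z_j)$ for some $a\ne0$. Then $z_i'=az_i+b$ for all $i$, with $b=z_0'-az_0$. The converse is Lemma~\ref{lem:affine}.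
\end{proof}

The algebra $D_4^{(1)}$ and the modules \eqref{eq:modules} satisfy the hypotheses of Theorem~\ref{thm:general}. This proves Theorem~\ref{thm:relation} and the first two assertions of Theorem~\ref{thm:iso}. To pass to more factors we add modules that are invisible in weight $-\beta$.

\begin{lemma}\label{lem:more}
Let $V_4,\dots,V_{n-1}$ be further integrable irreducible highest weight modules whose labels at $c,1,2,3$ are zero. Then the equivalence of Theorem~\ref{thm:relation} holds in $V_0(z_0)*\cdots*V_{n-1}(z_{n-1})$, and this fusion product depends on $Z$.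
\end{lemma}

\begin{proof}
Let $v'=v_4\otimes\dots\otimes v_{n-1}$. The elements $f_c,f_1,f_2,f_3$ kill each $v_i$, $i\ge4$, and hence so do all basis vectors $b$ of Lemma~\ref{lem:roots}. Thus $b[p](m\otimes v')=(b[p]m)\otimes v'$ for $m\in V_0\otimes\dots\otimes V_3$. An element of $U(\mathfrak n_-[u])$ of weight $-\beta$ is a combination of products of such $b[p]$. By Lemma~\ref{lem:ann}(a), the weight $-\beta$ part of $F_l$ for $n$ factors is that for the first four factors, tensored with $v'$, and $X_j(v\otimes v')=X_jv\otimes v'$. So the equivalence persists. As in the previous proof, an isomorphism forces $z_i'=az_i+b$ for $0\le i\le3$, which fails for suitable $Z,Z'$.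
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:iso}]
Apply Lemma~\ref{lem:more} to $V_i=V(k_i\Lambda_4)$. The level of $V(\lambda)$ is the scalar $\langle\lambda,K\rangle$, and here $K=2\alpha_c^\vee+\alpha_1^\vee+\alpha_2^\vee+\alpha_3^\vee+\alpha_4^\vee$. So $V_0,\dots,V_3$ have level $2$ and $V_i$ has level $k_i\ge1$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:types}]
In types $D_r$, $D_r^{(1)}$ $(r\ge4)$, $E_r$, $E_r^{(1)}$ $(r=6,7,8)$ all bonds are single and the diagram is a tree with a node of at least three neighbors; take this node for $c$ and three of its neighbors. In type $B_r^{(1)}$, $r\ge3$, number the nodes so that $\alpha_0$ and $\alpha_1$ are joined to $\alpha_2$, the nodes $\alpha_2,\dots,\alpha_r$ form a chain, and $\alpha_r$ is the short root. Take $c=\alpha_2$ with neighbors $\alpha_0,\alpha_1,\alpha_3$. For $r\geq4$ the three bonds are single. For $r=3$ the root $\alpha_3$ is short and $\alpha_2$ is long, so $\langle\alpha_2^\vee,\alpha_3\rangle=-1$ (while $\langle\alpha_3^\vee,\alpha_2\rangle=-2$,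 which Theorem~\ref{thm:general} allows). This gives (b) and the case $n=4$ of (a). For $n>4$, apply Lemma~\ref{lem:more} to one-dimensional modules: a multiple of the null root $\delta$ has all labels zero, and the corresponding integrable irreducible module is one-dimensional by (A).
\end{proof}

\begin{remark}[where the hypotheses are used]\label{rem:hyp}
Symmetrizability enters through (S) and (A), and the conditions on the diagram enter only in Lemma~\ref{lem:roots}. The zeros in the table of labels give the vanishing \eqref{eq:hw}; in particular $x_jv_j=0$ allows $P_j$ in place of $P$, and this is the origin of the coefficients $z_0-z_j$. The nonzero entries cannot be changed freely.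

If the label of $V_0$ at $c$ is at least $2$, the generator $f_c^2$ of the annihilator of $v_0$ is replaced by $f_c^r$ with $r\ge3$, and $N_{-\beta+r\alpha_c}=0$. Condition (b) is then not needed for $\psi$ to be well defined, Lemma~\ref{lem:acd} provides $\varphi$ for every $\omega\in\mathbb C^3$, and the vectors $X_j\bar v$ are linearly independent.

If the label of $V_1$ at the node $2$ is zero, then $x_2v_1=x_2v_2=0$, so $x_2[u-z_3]x_{13}[P]v$ is a nonzero scalar times $(x_2x_{13})^{(0)}v$. This vector then lies in $F_4$, so does its multiple $x_2[P_2]x_{13}[P]v$, and $X_2\bar v=0$; the equivalence of Theorem~\ref{thm:relation} fails. In the proof, the positivity of these labels is used in Lemma~\ref{lem:basisV}.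
\end{remark}

\begin{thebibliography}{9}

\bibitem{FF}
B.~Feigin, E.~Feigin, \emph{Two dimensional current algebras and affine fusion product}, arXiv:math/0607091 (2006).

\bibitem{Kac}
Kac, \emph{Infinite dimensional Lie algebras}.

\end{thebibliography}
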